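\title{Equivariant thinning of Bernoulli fields on trees}

\begin{abstract}
Let $T$ be a tree of bounded degree, without leaves, with at least three ends, and let $0<q<p<1$. Color the vertices of $T$ independently by $0$ and $1$, with probability $p$ for the color $1$. We show that some of the ones can be deleted by a deterministic rule that commutes with every automorphism of $T$, so that the result is an independent coloring with probability $q$ for the color $1$. This answers a question of Soo and Wilkens. The rule hides fair bits in sparse balls, amplifies them to one independent uniform variable per vertex by repeatedly adding bits along the edges of a tree, and thins with these variables in a way that never looks at the hidden bits again. We also classify the pairs of measures on a finite ordered alphabet that admit such a map, and we show that neither the third end nor the absence of leaves can be dropped.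
\end{abstract}

\section{Introduction}\label{sec:intro}

Place independent random bits on the vertices of a graph, each equal to $1$ with probability $p$. To lower the density of ones to $q<p$ while keeping the bits independent, one can toss a coin at each one and keep it with probability $q/p$. This paper is about doing the same without coins. The ones to be deleted must be chosen by a deterministic function of the configuration, and this function may distinguish two vertices only through the graph and the configuration, not through names given to the vertices.

Let $T=(V,E)$ be a tree and let $\operatorname{Aut}(T)$ be its full group of graph automorphisms. For any set $A$, the group acts on $A^V$ by $(\gamma x)(v)=x(\gamma^{-1}v)$. For a probability measure $\kappa$ on $\{0,1\}$ we call $\kappa(1)\in(0,1)$ its \emph{intensity}, and we write $\kappa^V$ for the product measure. A \emph{thinning} from $\kappa$ to $\iota$ is a measurable map $\phi:\{0,1\}^V\to\{0,1\}^V$ such that $\phi(x)(v)\le x(v)$ for all $x$ and $v$, and such that the push-forward of $\kappa^V$ under $\phi$ is $\iota^V$. It is \emph{equivariant} with respect to $\operatorname{Aut}(T)$ if there is a set of full $\kappa^V$-measure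 on which $\phi\circ\gamma=\gamma\circ\phi$ for all $\gamma\in\operatorname{Aut}(T)$; equivariance with respect to another group acting on the index set is defined in the same way.

A thinning to a lower intensity cannot act site by site: a map $g:\{0,1\}\to\{0,1\}$ with $g(s)\le s$ is the identity or zero. So the decision at $v$ has to draw its randomness from other vertices, and one must ask whether there is enough of it. Over the group $\mathbb Z$ there need not be. There an equivariant thinning from $\kappa$ to a measure $\iota$ of lower intensity exists if and only if $H(\kappa)\ge H(\iota)$, where $H(\kappa)=-\sum_i\kappa(i)\log\kappa(i)$. Lowering the intensity can raise the entropy, as it does from intensity $9/10$ to intensity $1/2$, and then no thinning exists. Over the free group $\mathbb F_n$, $n\ge2$, this obstruction disappears: Soo and Wilkens proved that an $\mathbb F_n$-equivariant thinning exists whenever $\iota$ has lower intensity than $\kappa$. The Cayley graph of $\mathbb F_n$ is a tree, but an $\mathbb F_n$-equivariant rule may read the names of the generators on its edges, and a rule that commutes with all automorphisms of the tree may not. On the other hand, Ball proved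 that on every tree of bounded degree, without leaves and with at least three ends, there is an $\operatorname{Aut}(T)$-equivariant measurable map $\{0,1\}^V\to[0,1]^V$ that pushes the uniform product measure to the product of Lebesgue measures. This leads to the following question, posed in \cite{SW}.

\medskip
\noindent\emph{Question. Let $T$ be a tree of bounded degree, without leaves, with at least three ends, and let $\iota$ have lower intensity than $\kappa$. Is there a thinning from $\kappa$ to $\iota$ that is equivariant with respect to $\operatorname{Aut}(T)$?}
\medskip

Ball's theorem suggests the answer yes, since such a tree can manufacture one uniform variable $U_v$ per vertex out of one bit per vertex. But one cannot simply use these variables as the missing coins. The rule ``keep a one at $v$ if $U_v\le q/p$'' needs $U$ to be independent of $x$, and a function of $x$ that is independent of $x$ is almost surely constant. The coins have to be produced from a part of $x$ on which the output does not otherwise depend. We show that this can be arranged; the construction is self-contained and uses neither Ball's theorem nor the theorem of Soo and Wilkens.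

\begin{theorem}\label{thm:main}
Let $T$ be a tree of bounded degree, without leaves, with at least three ends, and let $0<\iota(1)<\kappa(1)<1$. There is a thinning $\phi$ from $\kappa$ to $\iota$ with $\phi\circ\gamma=\gamma\circ\phi$ everywhere on $\{0,1\}^V$, for all $\gamma\in\operatorname{Aut}(T)$. Moreover, there is an $\operatorname{Aut}(T)$-equivariant Borel map $\Psi:\{0,1\}^V\to[0,1]^V$ such that, under $\kappa^V$, the family $\Psi(x)$ is i.i.d.\ uniform and independent of $\phi(x)$.
\end{theorem}

The same method settles the problem for larger alphabets. For probability measures $\kappa,\iota$ on $\mathbb R$, recall that $\kappa$ \emph{stochastically dominates} $\iota$ if $\kappa((t,\infty))\ge\iota((t,\infty))$ for all $t$.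

\begin{theorem}\label{thm:alphabets}
Let $T$ be as in Theorem~\ref{thm:main}. Let $\kappa,\iota$ be probability measures on a finite set $A\subset\mathbb R$, and let $s_1<\dots<s_N$ be the atoms of $\kappa$. An $\operatorname{Aut}(T)$-equivariant measurable map $\phi:A^V\to A^V$ with $\phi(x)\le x$ and $\phi_*\kappa^V=\iota^V$ exists if and only if $\kappa$ stochastically dominates $\iota$ and at least one of the following holds:
\begin{itemize}
\item[(i)] $\kappa((s_i,\infty))>\iota((s_i,\infty))$ for some $1\le i\le N-1$;
\item[(ii)] $\iota=g_*\kappa$ for some $g$ with $g(s)\le s$.
\end{itemize}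
In case \textup{(ii)} the map $\phi$ can be taken site by site. In case \textup{(i)} there is also a map $\Psi$ as in Theorem~\ref{thm:main}.
\end{theorem}

For $A=\{0,1\}$ and $\kappa(1)\in(0,1)$, condition (i) says exactly that $\iota(1)<\kappa(1)$. On $A=\{0,1,2\}$ the two conditions can hold together (take $\kappa$ uniform on $\{1,2\}$, $\iota$ uniform on $\{0,1\}$ and $g(s)=\max(s-1,0)$), and both can fail although $\kappa$ dominates $\iota$ (take $\kappa=\frac12\delta_0+\frac12\delta_2$ and $\iota=\frac12\delta_0+\frac14\delta_1+\frac14\delta_2$, which has more atoms than any $g_*\kappa$).

\begin{theorem}\label{thm:sharp}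
\begin{itemize}
\item[(a)] Let $T$ be an infinite tree of bounded degree without leaves. Thinnings equivariant with respect to $\operatorname{Aut}(T)$ exist for all pairs with $0<\iota(1)<\kappa(1)<1$ if and only if $T$ has at least three ends.
\item[(b)] The hypothesis that $T$ has no leaves cannot be dropped from Theorem~\ref{thm:main}: there are a tree of bounded degree with infinitely many ends and a pair with $0<\iota(1)<\kappa(1)<1$ that admit no equivariant thinning.
\end{itemize}
\end{theorem}

\section{Two examples}\label{sec:examples}

The proof combines a way to make many independent bits out of few with a way to set some bits of $x$ aside. Each can be seen in a small example.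

\subsection*{Adding bits along edges}

A \emph{fair bit} is a uniform random element of $\mathbb Z/2=\{0,1\}$; bits are added modulo $2$.

\begin{lemma}\label{lem:edgesum}
Let $(W,L)$ be a countable forest and let $\omega(w)$, $w\in W$, be independent fair bits. Then the edge sums $\eta(\{u,w\})=\omega(u)+\omega(w)$, $\{u,w\}\in L$, are independent fair bits.
\end{lemma}

\begin{proof}
Let $I\subset L$ be finite and nonempty. Then $\sum_{e\in I}\eta(e)=\sum_w\deg_I(w)\,\omega(w)$, where $\deg_I(w)$ is the number of edges of $I$ at $w$. The edges of $I$ form a finite forest, which has a vertex $w_0$ with $\deg_I(w_0)=1$. So the sum is $\omega(w_0)$ plus a bit independent of $\omega(w_0)$, hence a fair bit, and $\mathbb E\,(-1)^{\sum_{e\in I}\eta(e)}=0$. Now for distinct edges $e_1,\dots,e_m$ and $a\in\{0,1\}^m$,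
\[
\mathbb P\big(\eta(e_i)=a_i\ \forall i\big)=\mathbb E\prod_{i=1}^m\frac{1+(-1)^{\eta(e_i)+a_i}}2=2^{-m},
\]
because in the expanded product every term except the constant $2^{-m}$ has mean zero.
\end{proof}

Acyclicity is needed: on a triangle the three edge sums add up to zero. The gain comes from trees that have more edges than vertices, in the sense of the next example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (-1.6,0)--(7.6,0);
\foreach \x in {0,2,4,6} \fill (\x,0) circle (2pt);
\foreach \x/\y in {0/1.2,4/1.2,2/-1.2,6/-1.2} {
  \draw[very thick,dashed] (\x,0)--(\x,\y);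
  \fill (\x,\y) circle (2pt);
  \draw[->] (\x-1.5,\y)--(\x+1.5,\y);}
\node[above] at (2,0) {$v$};
\node[below] at (4,0) {$v^+$};
\node[below] at (2,-1.2) {$v'$};
\end{tikzpicture}
\caption{The $3$-regular tree with a perfect matching (dashed). Removing the matching leaves bi-infinite paths, each given an orientation; of the four short paths only one vertex is drawn. In one round every edge receives the sum of the bits at its endpoints; a dashed edge such as $\{v,v'\}$ outputs its sum, and the sum on $\{v,v^+\}$ becomes the new bit at $v$.}
\label{fig:matching}
\end{figure}

\begin{example}\label{ex:matching}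
Let $T$ be the $3$-regular tree and let $F$ be a perfect matching; write $v'$ for the partner of $v$. In $T-F$ every vertex has degree $2$, so the components are bi-infinite paths. Orient each of them and write $v^+$ for the successor of $v$ (Figure~\ref{fig:matching}). Let $\omega_0(v)$, $v\in V$, be independent fair bits with edge sums $\eta_0$. Output $\zeta_0(e)=\eta_0(e)$ for $e\in F$, and put $\omega_1(v)=\eta_0(\{v,v^+\})$. The map $v\mapsto\{v,v^+\}$ is a bijection from $V$ to $E\setminus F$, so by Lemma~\ref{lem:edgesum} the bits $\omega_1(v)$ are independent, fair, and independent of $\zeta_0$. We are back at the start, with one bit at every vertex, and every edge of $F$ has received a bit for free. Repeating with $\omega_1,\omega_2,\dots$ gives, at $e=\{v,v'\}$,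
\begin{align*}
\zeta_0(e)&=\omega_0(v)+\omega_0(v'),\\
\zeta_1(e)&=\omega_0(v)+\omega_0(v^+)+\omega_0(v')+\omega_0(v'^{+}),\\
\zeta_2(e)&=\omega_0(v)+\omega_0(v^{++})+\omega_0(v')+\omega_0(v'^{++}),
\end{align*}
and so on. By induction all $\zeta_k(e)$, $k\ge0$, $e\in F$, are independent fair bits. Each edge of $F$ thus carries infinitely many bits, enough for a uniform variable at each of its endpoints.
\end{example}

Two features of the example matter later. First, the components of $T-F$ must hold infinitely many bits: a component with $N<\infty$ vertices has $N-1$ edges, so it loses a bit in every round and runs dry. Second, new bits are created, and merely moving the given bits would not do. Indeed, on a regular tree let an equivariant rule applied to an i.i.d.\ configuration send the bit at each vertex $w$ to a vertex $m(w)$. The group acts transitively on ordered pairs at a given distance, so $\mathbb P(m(w)=v)=\mathbb P(m(v)=w)$, and the expected number of bits arriving at $v$ is $\sum_w\mathbb P(m(v)=w)=1$.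

\subsection*{Hiding a bit in a block}

\begin{example}\label{ex:block}
Let $\kappa(1)=9/10$ and $\iota(1)=1/2$, and thin two sites at once, with a coin. Under $\kappa^2$ the words $00,01,10,11$ have probabilities $0.01$, $0.09$, $0.09$, $0.81$. Send $00$, $01$ and $10$ to $00$. Send $11$ to $00$ with probability $6/81$ and to each of $01,10,11$ with probability $25/81$. The output is $00$ with probability $0.19+0.06=0.25$ and each other word with probability $0.25$, so it has law $\iota^2$. When the input has exactly one $1$, its position is a fair bit, and the output does not depend on it.
\end{example}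

So a block of sites can be thinned by a rule that ignores one fair bit of the input, on an event of positive probability. These ignored bits will play the role of $\omega_0$ in Example~\ref{ex:matching}. What remains is to build, from $x$ alone and equivariantly, everything that was given for free in the two examples, without looking at the hidden bits:
\begin{itemize}
\item disjoint blocks whose positions carry no information on their contents (Section~\ref{sec:centers});
\item a total order on $V$, which replaces the orientation and breaks all ties, and the hidden bits themselves (Section~\ref{sec:labels});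
\item a nonempty set $F$ of edges, which replaces the matching, such that every component of $T-F$ contains infinitely many hidden bits (Section~\ref{sec:cut}).
\end{itemize}
Section~\ref{sec:amplify} then produces the uniform variables, Section~\ref{sec:thin} uses them to thin, and Sections~\ref{sec:alphabets} and~\ref{sec:sharp} prove Theorems~\ref{thm:alphabets} and~\ref{thm:sharp}.

\section{Conventions}\label{sec:conventions}

\emph{Trees.} We write $d$ for the graph distance, $B(v,n)$ for closed balls and $S(v,n)$ for spheres. A \emph{ray} is a one-sided infinite path, and an \emph{end} is a class of rays, two rays being equivalent if they share all but finitely many vertices. Up to the end of Section~\ref{sec:alphabets}, $T$ has degrees at most $\Delta$, no leaves, and at least three ends. The three hypotheses enter in the following forms.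
\begin{itemize}
\item \emph{No leaves.} All degrees are at least $2$, so every path can be prolonged at both ends. In particular, for $v\ne w$ and $n\ge0$ there is a vertex $u$ \emph{beyond $v$ as seen from $w$}, with $d(u,v)=n$ and $d(u,w)=d(v,w)+n$. Also $|B(v,n)|\ge2n+1$, and deleting an edge leaves two components, called \emph{half-trees}, each of which contains a ray.
\item \emph{Bounded degree.} Balls of a given radius have bounded size, and $V$ is countable.
\item \emph{Three ends.} Call a vertex \emph{branching} if its degree is at least $3$. There is a branching vertex, since otherwise $T$ is a bi-infinite path, which has two ends.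
\end{itemize}

\emph{Equivariance and measurability.} Every object $f(x)$ that enters our maps is defined by a rule that refers to the tree and to the configuration $x$, and to no names of vertices. Since $\gamma$ preserves adjacency and $(\gamma x)(\gamma v)=x(v)$, such a rule satisfies $f(\gamma x)=\gamma f(x)$; we call it equivariant. A root is chosen only inside probability estimates. The rules are Borel because they quantify only over countable sets: vertices, finite paths, finite sets of vertices. For instance, ``the component of $u$ in $T-F$ contains infinitely many elements of $W$'' says that for every $m$ there are $m$ distinct elements of $W$ joined to $u$ by finite paths avoiding $F$.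

\emph{Conditioning.} A random subset $W$ of $V$ or $E$ is identified with its indicator, and a family $(Y_w)_{w\in W}$ indexed by a random set is extended by a dummy symbol off $W$. All random objects then take values in standard Borel spaces, and ``given $\mathcal G$'' refers to a regular conditional distribution, under which $\mathcal G$-measurable objects are constants.

\section{Centers and their contents}\label{sec:centers}

From here to the end of Section~\ref{sec:amplify}, $A$ is a finite set, $\kappa$ is a probability measure on $A$, $\alpha\ne\beta$ are letters with $\kappa(\alpha),\kappa(\beta)>0$, and $x$ has law $\kappa^V$. Fix an integer $r\ge2$; it will be required to be large in Sections~\ref{sec:cut} and~\ref{sec:thin}. Put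
\[
M=\max_{u\in V}|B(u,9r)|,\qquad \delta=\min(\kappa(\alpha),\kappa(\beta))^M>0 .
\]
Any prescribed filling of at most $M$ vertices by the letters $\alpha,\beta$ has probability at least $\delta$. This uniform bound is the main use of bounded degree.

The blocks will be balls of radius $r-1$, announced by a pattern in the ring around them. If the list of blocks depended on what the blocks contain, knowing the list would bias the contents. So the pattern must be such that two occurrences are never close, and such that no rewriting of the contents creates or destroys an occurrence. A thin sphere of $\alpha$'s inside a thick shell of $\beta$'s does both, because the sphere of one vertex meets the shell of every nearby vertex.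

\begin{definition}
Let $R(v)=\{u:r\le d(u,v)\le3r\}$. A vertex $v$ is a \emph{center} of $x$ if $x=\alpha$ on $S(v,r)$ and $x=\beta$ on $\{u:r<d(u,v)\le3r\}$. Let $C=C(x)$ be the set of centers. For $c\in C$, the ball $B_c=B(c,r-1)$ is its \emph{core} and $X_c=x|_{B_c}$ is its \emph{content}. Let $D=D(x)=\bigcup_{c\in C}B_c$.
\end{definition}

Whether $v$ is a center depends only on $x|_{R(v)}$, and $\mathbb P(v\in C)\ge\delta$. Cores have at least $2r-1\ge3$ and at most $M$ vertices.

\begin{lemma}\label{lem:separation}
\begin{itemize}
\item[(a)] If $1\le d(v,w)\le4r-1$, there is $u$ with $d(u,v)=r$ and $r<d(u,w)\le3r$.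
\item[(b)] Distinct centers are at distance at least $4r$. The cores are disjoint, and $R(c)\cap D=\emptyset$ for $c\in C$.
\item[(c)] If $\tilde x=x$ off $D(x)$, then $C(\tilde x)=C(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $t=d(v,w)$. If $t\le2r$, take $u$ at distance $r$ beyond $v$ as seen from $w$; then $d(u,w)=t+r\in(r,3r]$. If $2r<t\le4r-1$, take $u$ on the path from $v$ to $w$ at distance $r$ from $v$; then $d(u,w)=t-r\in(r,3r)$.

(b) If $v,w$ were centers with $1\le d(v,w)\le4r-1$, the vertex $u$ of (a) would have $x(u)=\alpha$ and $x(u)=\beta$. Cores have radius $r-1$, so they are disjoint. The ring $R(c)$ misses $B_c$, and if it met the core of another center $c'$, then $d(c,c')\le3r+(r-1)=4r-1$.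

(c) If $v\in C(x)$, then $\tilde x=x$ on $R(v)$ by (b), so $v\in C(\tilde x)$. Let $w\notin C(x)$. If $R(w)\cap D(x)=\emptyset$, then $\tilde x=x$ on $R(w)$ and $w\notin C(\tilde x)$. Otherwise $R(w)$ meets the core of some $v\in C(x)$; then $v\ne w$ and $d(v,w)\le4r-1$. The vertex $u$ of (a) lies in $R(v)$, hence off $D(x)$, so $\tilde x(u)=x(u)=\alpha$, whereas $w\in C(\tilde x)$ would require $\tilde x(u)=\beta$.
\end{proof}

Let $\mathcal G=\sigma(C,x|_{V\setminus D})$. Part (c) says that the contents may be resampled without moving the centers, and this determines their conditional law.

\begin{lemma}\label{lem:resample}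
Given $\mathcal G$, the contents $X_c$, $c\in C$, are independent with laws $\kappa^{B_c}$.
\end{lemma}

\begin{proof}
Let $x'$ be an independent copy of $x$, and let $\hat x$ equal $x'$ on $D(x)$ and $x$ off $D(x)$. We show that $\hat x$ has the law of $x$, resampling finitely many cores first.

Let $V_k\uparrow V$ be finite sets, and let $\hat x_k$ equal $x'$ on the cores of the centers in $V_k$ and $x$ elsewhere. Fix $\mathbf c\subset V_k$, and put $D_{\mathbf c}=\bigcup_{v\in\mathbf c}B(v,r-1)$ and $\Lambda=\{z\in A^V:C(z)\cap V_k=\mathbf c\}$. If $z\in\Lambda$, then $D_{\mathbf c}\subset D(z)$, so by Lemma~\ref{lem:separation}(c) every $\tilde z$ that agrees with $z$ off $D_{\mathbf c}$ is in $\Lambda$. Thus membership in $\Lambda$ does not depend on the values on $D_{\mathbf c}$. Let $z$ equal $x'$ on the deterministic set $D_{\mathbf c}$ and $x$ elsewhere. Then $z$ has the law of $x$, $\mathbf 1_\Lambda(z)=\mathbf 1_\Lambda(x)$, and $\hat x_k=z$ when $x\in\Lambda$. Hence for bounded measurable $f$,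
\[
\mathbb E[f(\hat x_k)\mathbf 1_\Lambda(x)]=\mathbb E[f(z)\mathbf 1_\Lambda(z)]=\mathbb E[f(x)\mathbf 1_\Lambda(x)].
\]
Summing over the finitely many $\mathbf c\subset V_k$ shows that $\hat x_k$ has the law of $x$. For each vertex $v$ we have $\hat x_k(v)=\hat x(v)$ for large $k$, since $v$ lies in at most one core and its center is eventually in $V_k$. So the finite-dimensional distributions of $\hat x$ are those of $x$.

By Lemma~\ref{lem:separation}(c), $C(\hat x)=C(x)$ and $D(\hat x)=D(x)$. Applying the map $z\mapsto(C(z),z|_{V\setminus D(z)},z|_{D(z)})$ to $x$ and to $\hat x$, we find that $(C,x|_{V\setminus D},x|_D)$ has the law of $(C,x|_{V\setminus D},x'|_D)$. As $x'$ is independent of $\mathcal G$, the family $x'|_D$ is i.i.d.\ with law $\kappa$ given $\mathcal G$, and the cores are disjoint.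
\end{proof}

\section{Labels and hidden bits}\label{sec:labels}

An equivariant rule cannot choose between two vertices that look alike. We therefore give each vertex a label that records how the configuration looks from it. The label must not depend on the contents, so it records only the positions of the centers:
\[
h(v)=h_x(v)=\big(|C\cap S(v,n)|\big)_{n\ge0}\in\mathbb N^{\mathbb N}.
\]
It is a function of $C$, and $h_{\gamma x}(\gamma v)=h_x(v)$.

\begin{lemma}\label{lem:labels}
Almost surely $h$ is injective.
\end{lemma}

\begin{proof}
Fix $v\ne w$, let $\ell=d(v,w)$, and for $n\ge1$ let $N_n=|C\cap S(v,n)|-|C\cap S(w,n)|$. We show that $\mathbb P(N_n=0)\le1-\delta$ by switching a single center on and off. Let $u$ be at distance $n$ beyond $v$ as seen from $w$, so that $u\in S(v,n)\setminus S(w,n)$. Consider two fillings of $B(u,9r)$: filling (A) is $\alpha$ everywhere; filling (B) is $\beta$ on $\{y:r<d(y,u)\le3r\}$ and $\alpha$ elsewhere. The vertex $u$ is a center under (B) and not under (A).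

Under either filling, no $z$ with $1\le d(z,u)\le12r$ is a center. It suffices to find $y$ with $r<d(y,z)\le3r$ and $d(y,u)\in[0,r]\cup(3r,9r]$, for then $x(y)=\alpha$ where a center at $z$ needs $\beta$. Let $t=d(z,u)$.
\begin{itemize}
\item If $t\le4r-1$, Lemma~\ref{lem:separation}(a) gives such a $y$ with $d(y,u)=r$.
\item If $4r\le t\le8r-1$, take $y$ at distance $r+1$ beyond $z$ as seen from $u$; then $d(y,u)=t+r+1\in[5r+1,9r]$.
\item If $8r\le t\le12r$, take $y$ on the path from $z$ to $u$ at distance $3r$ from $z$; then $d(y,u)=t-3r\in[5r,9r]$.
\end{itemize}
If $d(z,u)>12r$, then $R(z)$ misses $B(u,9r)$, so the filling does not affect whether $z$ is a center. Hence, for fixed values of $x$ off $B(u,9r)$, the sets of centers under (A) and (B) differ exactly in $u$, the values of $N_n$ differ by $1$, and one of them is nonzero. Each filling has probability at least $\delta$, independently of $x$ off the ball. So $\mathbb P(N_n=0)\le1-\delta$.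

The variable $N_n$ depends only on $x$ at vertices $y$ within distance $3r$ of $S(v,n)\cup S(w,n)$, and these satisfy $|d(v,y)-n|\le3r+\ell$. For $L>6r+2\ell$ the variables $N_L,N_{2L},\dots$ therefore depend on disjoint sets of vertices and are independent. So $\mathbb P(h(v)=h(w))\le(1-\delta)^j$ for every $j$, and this probability is $0$. There are countably many pairs $v,w$.
\end{proof}

In particular, almost surely no nontrivial automorphism fixes $x$, since $\gamma x=x$ forces $h(\gamma v)=h(v)$ for all $v$. This is what fails for the tree with leaves in Theorem~\ref{thm:sharp}(b).

When $h$ is injective, the lexicographic order of labels is a total order $\prec$ on $V$. We order edges by comparing first their $\prec$-smaller endpoints and then their larger ones; this is a total order on $E$, also written $\prec$. These need not be well-orders, and we take minima over finite sets only. Using $\prec$ we identify a core $B_c$ with $n$ vertices with $\{1,\dots,n\}$, in increasing order, and its content with a word in $A^n$. For $z\in\{1,2\}$ let $\xi^z\in A^n$ be the word with $\beta$ at coordinate $z$ and $\alpha$ elsewhere.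

\begin{definition}
Let $h_x$ be injective. A center $c$ is \emph{special} if $X_c\in\{\xi^1,\xi^2\}$; its \emph{hidden bit} is $\omega(c)=0$ if $X_c=\xi^1$ and $\omega(c)=1$ if $X_c=\xi^2$. Let $C^*$ be the set of special centers. The \emph{revealed configuration} $x^\flat$ is $x$ with the content of every special center replaced by $\xi^1$. If $h_x$ is not injective, put $C^*=\emptyset$ and $x^\flat=x$. An equivariant Borel function $f$ of the configuration is \emph{revealed} if $f(x)=f(x^\flat)$ for all $x$.
\end{definition}

By Lemma~\ref{lem:separation}(c), $C(x^\flat)=C(x)$. Hence $C$, $D$, $h$, $\prec$, $x|_{V\setminus D}$, $C^*$ and the contents of all non-special centers are revealed; in particular $\mathcal G\subset\sigma(x^\flat)$. Since $\prec$ is $\mathcal G$-measurable, Lemma~\ref{lem:resample} shows that, given $\mathcal G$, the centers are special independently, and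
\begin{equation}\label{eq:special}
\mathbb P(c\in C^*\mid\mathcal G)=2\kappa(\beta)\kappa(\alpha)^{|B_c|-1}\ge\delta\qquad(c\in C).
\end{equation}

\begin{lemma}\label{lem:hidden}
Given $x^\flat$, the bits $\omega(c)$, $c\in C^*$, are independent fair bits.
\end{lemma}

\begin{proof}
Let $X_c^\flat=x^\flat|_{B_c}$. Then $\sigma(x^\flat)$ is generated by $\mathcal G$ and the $X_c^\flat$, $c\in C$. Given $\mathcal G$, the $X_c$ are independent and each $X_c^\flat$ is a fixed function of $X_c$. So, given $\mathcal G$ and all $X_c^\flat$, the $X_c$ are still independent, and $X_c$ has its conditional law given $\mathcal G$ and $X^\flat_c$. On $\{X^\flat_c=\xi^1\}=\{c\in C^*\}$ this law is uniform on $\{\xi^1,\xi^2\}$, because $\kappa^n(\xi^1)=\kappa^n(\xi^2)$.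
\end{proof}

\begin{lemma}\label{lem:halftree}
Almost surely every half-tree contains infinitely many centers and infinitely many special centers.
\end{lemma}

\begin{proof}
There are countably many half-trees, so fix one and a ray in it. Vertices of the ray spaced $6r+1$ apart have disjoint rings, so they are centers independently, each with probability at least $\delta$. By the second Borel--Cantelli lemma infinitely many are centers. Given $\mathcal G$, these are special independently with probability at least $\delta$, and the same lemma applies.
\end{proof}

\section{The cut set}\label{sec:cut}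

From now on $r$ is so large that
\begin{equation}\label{eq:r}
n\,\kappa(\beta)^2\kappa(\alpha)^{n-2}\le\tfrac3{32}\qquad\text{for all }n\ge2r-1,
\end{equation}
which is possible since $\kappa(\alpha)<1$.

\begin{proposition}\label{prop:cut}
There is a revealed set $F\subset E$ such that almost surely $F\ne\emptyset$ and every component of $T-F$ contains infinitely many special centers.
\end{proposition}

This is the one step that uses the third end, and it is false on $\mathbb Z$: there a nonempty $F$ with only infinite components in its complement is a single edge, and the probabilities $\mathbb P(F=\{e\})$, all equal by equivariance, cannot sum to $1$.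

On a tree that keeps branching, the natural attempt is to cut edges sparsely at random, so that infinite components survive, and then to restore every cut that borders a poor component. Two points need care. The cuts should be independent, so we let them be decided by contents and work conditionally on $\mathcal G$. And $T$ may have long stretches of vertices of degree $2$, where a single cut disconnects everything downstream from everything upstream with no second route to infinity; so we cut only at branching vertices.

\begin{definition}
A center $c$ is \emph{marked} if it is branching and, for some neighbor $c'$ of $c$, its content is $\beta$ at $c$ and $c'$ and $\alpha$ elsewhere. The neighbor $c'$ lies in $B_c$ because $r\ge2$, and it is unique; the edge $\{c,c'\}$ is the \emph{mark} of $c$. Let $F_0$ be the set of all marks. A vertex that is not a marked center is \emph{unmarked}.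
\end{definition}

Special centers have one $\beta$ in their content and are unmarked, so the marked centers and $F_0$ are revealed. Every edge of $F_0$ is the mark of one of its endpoints. Given $\mathcal G$, with $n=|B_c|\ge 2r-1$, a center $c$ has fewer than $n$ neighbors, so by Lemma~\ref{lem:resample} and \eqref{eq:r}
\begin{equation}\label{eq:marked}
\mathbb P(c\text{ is marked}\mid\mathcal G)\le n\,\kappa(\beta)^2\kappa(\alpha)^{n-2}\le\tfrac3{32}.
\end{equation}

For the estimates fix a root $o$; the \emph{depth} of a vertex is its distance to $o$. For $u\ne o$ let $u^-$ be its parent, let $T_u$ be the half-tree consisting of $u$ and its descendants, and let $K_u$ be the component of $u$ in $T_u-F_0$. A vertex of $T_u$ lies in $K_u$ if and only if the descending path from $u$ to it has no edge in $F_0$. Let $\mathbb P_g$ be the conditional law of $x$ given a realization $g$ of $\mathcal G$ for which $h$ is injective and every half-tree contains a center; by Lemmas~\ref{lem:labels} and~\ref{lem:halftree} almost every realization is of this kind. Under $\mathbb P_g$, the set $C$ and the order $\prec$ are fixed and the contents are independent.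

\begin{lemma}\label{lem:survival}
$\mathbb P_g(K_u\text{ is infinite})\ge7/8$ for every $u\ne o$.
\end{lemma}

\begin{proof}
Let $Z_N(u)$ be the event that there is a descending path $u=u_0,u_1,\dots,u_N$ of unmarked vertices. It depends only on the contents of the centers in $T_u$. We prove $\mathbb P_g(Z_N(u)^c)\le1/8$ for all $u\ne o$ by induction on $N$. For $N=0$ this is \eqref{eq:marked}. Let $N\ge1$. A non-branching vertex other than $o$ has exactly one child, and a branching one has at least two. Follow the unique descending path $u_0=u,u_1,\dots$ down to the first branching vertex $u_j$, with $j=\infty$ if there is none. If $j\ge N$, then $u_0,\dots,u_{N-1}$ are not branching, hence unmarked, and $\mathbb P_g(Z_N(u)^c)=\mathbb P_g(u_N\text{ marked})\le3/32$. If $j<N$, then $u_0,\dots,u_{j-1}$ are unmarked, and for two children $c_1,c_2$ of $u_j$,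
\[
Z_N(u)^c\subset\{u_j\text{ marked}\}\cup\big(Z_{N-j-1}(c_1)^c\cap Z_{N-j-1}(c_2)^c\big).
\]
The last two events depend on the contents of the centers in the disjoint sets $T_{c_1}$ and $T_{c_2}$, so they are independent under $\mathbb P_g$, and $\mathbb P_g(Z_N(u)^c)\le\frac3{32}+\frac1{64}=\frac7{64}<\frac18$.

The events $Z_N(u)$ decrease in $N$, so $\mathbb P_g(\bigcap_NZ_N(u))\ge7/8$. An edge between unmarked vertices is not in $F_0$, so on $Z_N(u)$ the set $K_u$ has more than $N$ vertices.
\end{proof}

An infinite component must still be shown to contain infinitely many special centers. Conditioning on the component biases the contents of the centers in it, so we explore it level by level and look at each center just before its content matters. We use L\'evy's conditional Borel--Cantelli lemma: if $(\mathcal C_k)$ is a filtration and $\Lambda_k\in\mathcal C_k$, then almost surely on $\{\sum_k\mathbb P(\Lambda_k\mid\mathcal C_{k-1})=\infty\}$ infinitely many $\Lambda_k$ occur.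

\begin{lemma}\label{lem:rich}
For every $u\ne o$, $\mathbb P_g$-almost surely: if $K_u$ is infinite, then $|K_u\cap C^*|=\infty$.
\end{lemma}

\begin{proof}
Let $Q$ be the set of centers $c\in T_u\setminus\{u\}$ with $c^-\in K_u$, and let $Q_k$ be the set of elements of $Q$ of depth $k$.

\emph{If $K_u$ is infinite, then $Q_k\ne\emptyset$ for infinitely many $k$.} Since spheres are finite, $K_u$ contains vertices $w\ne u$ of arbitrarily large depth. Given such a $w$, the half-tree $T_w$ contains a center; let $c$ be the first center on the descending path from $w$ to it. If $c=w$, then $c^-\in K_u$ because $c^-$ lies on the path from $u$ to $w$. If $c\ne w$, the path from $w$ to $c^-$ contains no center, hence no edge of $F_0$, and again $c^-\in K_u$. So $c\in Q$, and its depth is at least that of $w$.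

\emph{Infinitely many elements of $Q$ are special.} Let $\mathcal C_k$ be generated by the contents of the centers in $T_u$ of depth at most $k$. For $c$ of depth $k$, whether $c^-\in K_u$ depends only on the marks of the centers on the path from $u$ to $c^-$, which have depth at most $k-1$. So $Q_k$ is $\mathcal C_{k-1}$-measurable. The event $\Lambda_k=\{Q_k\cap C^*\ne\emptyset\}$ is in $\mathcal C_k$, and since the contents at depth $k$ are independent of $\mathcal C_{k-1}$, \eqref{eq:special} gives $\mathbb P_g(\Lambda_k\mid\mathcal C_{k-1})\ge\delta\,\mathbf 1[Q_k\ne\emptyset]$. By L\'evy's lemma, almost surely on $\{K_u\text{ infinite}\}$ infinitely many $\Lambda_k$ occur.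

\emph{A special $c\in Q$ lies in $K_u$.} It is unmarked, and $c^-$ is not a center by Lemma~\ref{lem:separation}(b). So $\{c^-,c\}\notin F_0$, and $c^-\in K_u$.
\end{proof}

Together the two lemmas give
\begin{equation}\label{eq:rich}
\mathbb P_g\big(|K_u\cap C^*|=\infty\big)\ge\tfrac78\qquad(u\ne o),
\end{equation}
and under $\mathbb P_g$ this event depends only on the contents of the centers in $T_u$.

\begin{proof}[Proof of Proposition~\ref{prop:cut}]
\emph{Case 1: finitely many branching vertices.} Here $F_0$ is empty with positive probability (fill a large ball with $\alpha$), but no random cuts are needed. The set of edges incident to a branching vertex is finite, nonempty and $\operatorname{Aut}(T)$-invariant. Let $F$ consist of its $\prec$-smallest element if $h$ is injective, and let $F=\emptyset$ otherwise. The two components of $T-F$ are half-trees, and Lemma~\ref{lem:halftree} applies.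

\emph{Case 2: infinitely many branching vertices.} Call a component of $T-F_0$ \emph{rich} if it contains infinitely many special centers, and let $F$ be the set of edges of $F_0$ both of whose endpoints lie in rich components. It is revealed, since $F_0$ and $C^*$ are. Suppose $F\ne\emptyset$ and let $K$ be a component of $T-F$. Then $K\ne V$, so some edge leaves $K$; this edge is in $F$, and its endpoint $u\in K$ lies in a rich component of $T-F_0$, which is contained in $K$ because $F\subset F_0$. It remains to prove that $F\ne\emptyset$ almost surely.

Let $\mathcal F_n=\sigma(x|_{B(o,n)})$. We show that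
\begin{equation}\label{eq:nonempty}
\mathbb P(F\ne\emptyset\mid\mathcal F_n)\ge\tfrac{49}{64}\,\delta^2\qquad\text{for every }n.
\end{equation}
By L\'evy's zero--one law the left side converges almost surely to $\mathbf 1[F\ne\emptyset]$, which is then positive, hence equal to $1$.

Fix $n$, choose a branching vertex $b$ with $d(o,b)>n+3r$, and let $c_1,c_2$ be two of its children. Let $J$ be the event that $b$ is a marked center with mark $e=\{b,c_1\}$ and that $K_{c_1}$ and $K_{c_2}$ each contain infinitely many special centers. On $J$ we have $e\in F_0$, while $\{b,c_2\}\notin F_0$, because the mark of $b$ is $e$ and $c_2$, being adjacent to a center, is not a center. So the components of $c_1$ and of $b$ in $T-F_0$ contain $K_{c_1}$ and $K_{c_2}$ respectively, and $e\in F$.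

Let $\mathcal K$ be generated by $\mathcal G$ and the contents of the centers of depth less than $n+r$. The core of any other center misses $B(o,n)$, so $\mathcal F_n\subset\mathcal K$. The vertex $b$ and all vertices of $T_{c_1}$ and $T_{c_2}$ have depth greater than $n+3r$, so given $\mathcal K$ the contents of the centers among them have the same joint law as given $\mathcal G$: they are independent with product laws. If $b\in C$, its content is the one with mark $e$ with probability at least $\delta$. With \eqref{eq:rich} this gives $\mathbb P(J\mid\mathcal K)\ge\mathbf 1[b\in C]\,\delta\,(7/8)^2$. Finally $R(b)$ misses $B(o,n)$, so $\mathbb P(b\in C\mid\mathcal F_n)=\mathbb P(b\in C)\ge\delta$. Taking conditional expectations given $\mathcal F_n$ yields \eqref{eq:nonempty}.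
\end{proof}

Let $\Omega_0$ be the set of $x$ for which $h$ is injective, $F\ne\emptyset$, and every component of $T-F$ contains infinitely many special centers. It is Borel, $\operatorname{Aut}(T)$-invariant and of full measure, and $x\in\Omega_0$ if and only if $x^\flat\in\Omega_0$.

\section{From hidden bits to uniform variables}\label{sec:amplify}

We now run the procedure of Example~\ref{ex:matching}. The new difficulty is that only some vertices carry a bit. So in each round every vertex is attached to a nearby carrier, without crossing $F$, and Lemma~\ref{lem:edgesum} is applied to the tree obtained by contracting the resulting cells. Because no cell crosses $F$, every edge of $F$ survives the contraction and receives a bit in every round.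

\begin{proposition}\label{prop:amplify}
There is an equivariant Borel map $x\mapsto U=(U_v)_{v\in V}\in[0,1]^V$ on $\Omega_0$ such that, given $x^\flat$, the $U_v$ are i.i.d.\ uniform on $[0,1]$.
\end{proposition}

\begin{proof}
Let $x\in\Omega_0$, and call the components of the forest $T-F$ \emph{pieces}. We define recursively revealed sets $W_k\subset V$ that meet every piece in an infinite set, and bits $\omega_k:W_k\to\{0,1\}$, starting from $W_0=C^*$ and $\omega_0=\omega$.

\emph{Cells.} Let $W_k$ be given. For $v\in V$ let $d_k(v)$ be the distance from $v$ to $W_k$ in $T-F$; it is finite because $W_k$ meets the piece of $v$. For $v\notin W_k$ let $\pi_k(v)$ be the $\prec$-smallest neighbor of $v$ in $T-F$ with $d_k(\pi_k(v))=d_k(v)-1$. After $d_k(v)$ iterations of $\pi_k$ we reach a vertex $\tau_k(v)\in W_k$ in the piece of $v$; for $w\in W_k$ this gives $\tau_k(w)=w$. The \emph{cells} $\tau_k^{-1}(w)$, $w\in W_k$, partition $V$. Each is contained in a piece, and each is connected, since $\tau_k(\pi_k(v))=\tau_k(v)$ and so the path $v,\pi_k(v),\dots,\tau_k(v)$ stays in the cell of $v$. Let $E_k$ be the set of edges $\{u,v\}$ of $T$ with $\tau_k(u)\ne\tau_k(v)$. An edge of $F$ joins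 different pieces, so $F\subset E_k$.

\emph{Edge sums.} View $\{u,v\}\in E_k$ as an edge between $\tau_k(u)$ and $\tau_k(v)$. The resulting graph on $W_k$ has no cycle and no multiple edge: otherwise, linking consecutive edges by paths inside the cells would give a closed walk in $T$ that crosses some edge of $E_k$ exactly once, which is impossible in a tree. So it is a forest (in fact a tree). Put
\[
\eta_k(\{u,v\})=\omega_k(\tau_k(u))+\omega_k(\tau_k(v)),\qquad\{u,v\}\in E_k,
\]
and output $\zeta_k(e)=\eta_k(e)$ for $e\in F$.

\emph{The next generation.} A piece is connected and is partitioned into infinitely many cells, one for each of its points in $W_k$. So infinitely many of its edges join different cells; these edges belong to $E_k'=E_k\setminus F$. For $e\in E_k'$ let $t(e)$ be its $\prec$-smaller endpoint, and let $W_{k+1}=t(E_k')$. The map $t$ is at most $\Delta$-to-one and $t(e)$ lies in the piece containing $e$, so $W_{k+1}$ meets every piece in an infinite set. For $w\in W_{k+1}$ let $e_w$ be the $\prec$-smallest edge of the finite set $t^{-1}(w)$, and put $\omega_{k+1}(w)=\eta_k(e_w)$. The map $w\mapsto e_w$ is injective, since $t(e_w)=w$, and takes values in $E_k\setminus F$.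 All of $W_k,\tau_k,E_k,t,W_{k+1},e_w$ are built from $C^*$, $F$ and $\prec$, so they are revealed.

\emph{Independence.} We claim that, given $x^\flat$, the bits $\zeta_j(e)$ ($j<k$, $e\in F$) and $\omega_k(w)$ ($w\in W_k$) are jointly independent and fair. For $k=0$ this is Lemma~\ref{lem:hidden}. Suppose it holds for $k$. Given $x^\flat$, the forest $(W_k,E_k)$ is fixed and $\eta_k$ is its family of edge sums for $\omega_k$. So $\eta_k$ is independent of the $\zeta_j$, $j<k$, and consists of independent fair bits by Lemma~\ref{lem:edgesum}. The bits $\zeta_k(e)$, $e\in F$, and $\omega_{k+1}(w)$, $w\in W_{k+1}$, are the values of $\eta_k$ at distinct edges, which are fixed given $x^\flat$. This proves the claim for $k+1$. Hence, given $x^\flat$, all $\zeta_k(e)$, $k\ge0$, $e\in F$, are independent fair bits. Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb N\times\mathbb N\to\mathbb N$ and put $U_{e,j}=\sum_{m\ge0}2^{-m-1}\zeta_{\langle j,m\rangle}(e)$. Given $x^\flat$, the variables $U_{e,j}$, $e\in F$, $j\ge0$, are i.i.d.\ uniform.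

\emph{Distribution to the vertices.} Let $d(v,e)$ be the distance from $v$ to the nearer endpoint of $e$. For $v\in V$ let $e(v)$ be the $\prec$-smallest among the finitely many edges of $F$ nearest to $v$; here we use $F\ne\emptyset$. Order the vertices $v$ with $e(v)=e$ first by $d(v,e)$ and then by $\prec$, and let $j(v)$ be the number of predecessors of $v$ in this total order. It is finite because balls are finite, and it is strictly increasing along the order. So $v\mapsto(e(v),j(v))$ is injective, and it is revealed. Put $U_v=U_{e(v),j(v)}$.
\end{proof}

Since the conditional law of $U$ given $x^\flat$ is always the same, $U$ is i.i.d.\ uniform and independent of $x^\flat$. In particular, $x\mapsto U$ is an equivariant map pushing $\kappa^V$ to the product of Lebesgue measures, for every $\kappa$ on a finite set with at least two atoms.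

\section{Thinning with the amplified randomness}\label{sec:thin}

The variables $U_v$ are independent of $x^\flat$ but not of $x$. They can serve as coins for any randomized rule whose output depends on $x$ only through $x^\flat$. Off the cores we may thin site by site; on each core we need a block rule that does not distinguish $\xi^1$ from $\xi^2$. The next proposition isolates what is needed, in a form that serves both Theorem~\ref{thm:main} and Theorem~\ref{thm:alphabets}. Inequalities between words are coordinatewise, and $u$ denotes a uniform variable on $[0,1]$ independent of the input.

\begin{proposition}\label{prop:assembly}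
Let $\kappa,\iota$ be probability measures on a finite set $A\subset\mathbb R$, and let $\alpha\ne\beta$ be atoms of $\kappa$. Suppose there are Borel maps $k:A\times[0,1]\to A$ and, for all large $n$, $\psi_n:A^n\times[0,1]\to A^n$ such that
\begin{itemize}
\item[(a)] $k(s,\cdot)\le s$ for all $s$, and $k(s,u)$ has law $\iota$ when $s$ has law $\kappa$;
\item[(b)] $\psi_n(X,\cdot)\le X$ for all $X$, and $\psi_n(X,u)$ has law $\iota^n$ when $X$ has law $\kappa^n$;
\item[(c)] $\psi_n(\xi^1,\cdot)=\psi_n(\xi^2,\cdot)$.
\end{itemize}
Then there are Borel maps $\phi:A^V\to A^V$ and $\Psi:A^V\to[0,1]^V$ that commute everywhere with all $\gamma\in\operatorname{Aut}(T)$, such that $\phi(x)\le x$ for all $x$ and, under $\kappa^V$, $\phi(x)$ has law $\iota^V$ and $\Psi(x)$ is i.i.d.\ uniform and independent of $\phi(x)$.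
\end{proposition}

\begin{proof}
Take $r$ so large that \eqref{eq:r} holds and $\psi_n$ exists for all $n\ge2r-1$. Let $U$ be as in Proposition~\ref{prop:amplify}, and let $U'_v$ and $U''_v$ be the numbers formed by the even and by the odd binary digits of $U_v$ (for a fixed choice of expansion). Then $x^\flat$, $U'$, $U''$ are independent, and $U',U''$ are i.i.d.\ uniform. For $x\in\Omega_0$ and $\mathbf u\in[0,1]^V$ define $\Upsilon(x,\mathbf u)=y$ by
\[
y(v)=k(x(v),\mathbf u_v)\quad(v\notin D),\qquad\quad y|_{B_c}=\psi_{|B_c|}(X_c,\mathbf u_c)\quad(c\in C),
\]
with $B_c$ enumerated in the order $\prec$. Put $\phi(x)=\Upsilon(x,U'(x))$ and $\Psi(x)=U''(x)$ for $x\in\Omega_0$, and $\phi(x)=x$, $\Psi(x)=0$ otherwise. These maps are Borel and $\phi(x)\le x$ everywhere. They commute with $\operatorname{Aut}(T)$ everywhere, because $\Omega_0$ is invariant and all ingredients are equivariant.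

The configurations $x$ and $x^\flat$ have the same $C$, $D$ and $\prec$, and differ only in that some contents $\xi^2$ are replaced by $\xi^1$. By (c),
\begin{equation}\label{eq:flat}
\Upsilon(x,\mathbf u)=\Upsilon(x^\flat,\mathbf u)\qquad\text{for all }x\in\Omega_0,\ \mathbf u\in[0,1]^V.
\end{equation}
So $\phi(x)=\Upsilon(x^\flat,U')$ almost surely, and this is independent of $U''=\Psi(x)$.

To find the law of $\phi(x)$, let $U^*$ be i.i.d.\ uniform and independent of $x$. The pairs $(x^\flat,U')$ and $(x^\flat,U^*)$ have the same law, so by \eqref{eq:flat} $\phi(x)$ has the law of $y^*=\Upsilon(x^\flat,U^*)=\Upsilon(x,U^*)$. We have thus replaced the internal coins by external ones. Compare $y^*$ with $z$, where $z(v)=k(x(v),U^*_v)$ for all $v\in V$; by (a), $z$ has law $\iota^V$. Let $\mathcal H$ be generated by $\mathcal G$ and $U^*|_{V\setminus D}$. Off $D$, the configurations $y^*$ and $z$ coincide and are $\mathcal H$-measurable. Given $\mathcal H$, by Lemma~\ref{lem:resample} the variables $x(v)$ and $U^*_v$, $v\in D$, are all independent, with laws $\kappa$ and uniform, and the enumerations of the cores are fixed. Hence, given $\mathcal H$, the family $z|_D$ is i.i.d.\ with law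 $\iota$ by (a), and the blocks $y^*|_{B_c}=\psi_{|B_c|}(X_c,U^*_c)$ are independent with laws $\iota^{B_c}$ by (b), so $y^*|_D$ is also i.i.d.\ with law $\iota$. Thus $y^*$ and $z$ have the same conditional law given $\mathcal H$, and $\phi(x)$ has law $\iota^V$.
\end{proof}

To supply $k$ and $\psi_n$ we use two standard facts. \emph{Quantile coupling:} for a probability measure $\mu$ on a finite subset of $\mathbb R$ and $u\in(0,1]$ let $Q_\mu(u)$ be the least $s$ with $\mu((-\infty,s])\ge u$. Then $Q_\mu(u)$ has law $\mu$ for uniform $u$, and $Q_\iota\le Q_\kappa$ if $\kappa$ dominates $\iota$. \emph{Realization:} let $(X,Y)$ be a random pair in $A^n\times A^n$ with $Y\le X$ almost surely. For each word $\xi$ with $\mathbb P(X=\xi)>0$, partition $[0,1]$ into intervals whose lengths are the positive values of $\mathbb P(Y=\cdot\mid X=\xi)$, taken in a fixed order of $A^n$, and let $\psi(\xi,\cdot)$ be the corresponding step function; put $\psi(\xi,\cdot)=\xi$ if $\mathbb P(X=\xi)=0$. Then $\psi(\xi,\cdot)\le\xi$ always, $(X,\psi(X,u))$ has the law of $(X,Y)$, and two words of positive probability with the same conditional law of $Y$ get the same function.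

For two letters the block rule extends Example~\ref{ex:block}. Let $p=\kappa(1)>q=\iota(1)$ and $|X|=\sum_iX_i$.

\begin{lemma}\label{lem:binary}
For all large $n$ there is a coupling $(X,Y)$ of $\kappa^n$ and $\iota^n$ with $Y\le X$ and $Y=0$ whenever $|X|\le1$.
\end{lemma}

\begin{proof}
Let $X$ have law $\kappa^n$, let $a=|X|$ and $a'=a\mathbf 1[a\ge2]$, and let $b$ be binomial with parameters $n,q$. We claim that $a'$ dominates $b$ for large $n$. For $j\ge2$, $\mathbb P(a'\ge j)=\mathbb P(a\ge j)\ge\mathbb P(b\ge j)$, as one sees by counting how many of $n$ independent uniform variables fall below $p$ and below $q$. For $j=1$ the inequality $\mathbb P(a'\ge1)\ge\mathbb P(b\ge1)$ reads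
\[
(1-p)^n+np(1-p)^{n-1}\le(1-q)^n .
\]
Dividing by $(1-q)^n$, with $\theta=(1-p)/(1-q)<1$, the left side becomes $\theta^n+np\,\theta^{n-1}/(1-q)$, which tends to $0$. This is where the strict inequality $q<p$ is used.

The quantile coupling gives a joint law of $(a',b)$ with $b\le a'$. Given $X$, sample $b$ from its conditional law given the value of $a'$, and let $Y$ be the indicator of a uniformly chosen $b$-element subset of $\{i:X_i=1\}$, which is possible as $b\le a'\le a$. Then $Y\le X$, and $Y=0$ if $a\le1$. The law of $(X,Y)$ is invariant under permutations of the coordinates, so given $|Y|=j$ the word $Y$ is uniform among the words with $j$ ones. The same holds under $\iota^n$, and $|Y|=b$ has the right binomial law. So $Y$ has law $\iota^n$.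
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $A=\{0,1\}$, $\alpha=0$, $\beta=1$ and $k(s,u)=s\,\mathbf 1[u\le q/p]$, and let $\psi_n$ realize the coupling of Lemma~\ref{lem:binary}. Since $|\xi^1|=|\xi^2|=1$, we have $\psi_n(\xi^1,\cdot)=\psi_n(\xi^2,\cdot)=0$. Proposition~\ref{prop:assembly} gives $\phi$ and $\Psi$.
\end{proof}

\section{Finite ordered alphabets}\label{sec:alphabets}

We prove Theorem~\ref{thm:alphabets}, beginning with necessity, which uses neither equivariance nor the tree.

\begin{proof}[Proof of necessity]
Let $x$ have law $\kappa^V$ and $y=\phi(x)$. Domination follows from $\{y(v)>t\}\subset\{x(v)>t\}$. Suppose (i) fails. By domination, $\kappa((s_i,\infty))=\iota((s_i,\infty))$ for $1\le i\le N-1$, so the events $\{y(v)>s_i\}\subset\{x(v)>s_i\}$ have equal probability and agree almost surely. This is also true for $i=N$, where both events are null, and for $i=0$ with $s_0=-\infty$. Let $I_j=(s_{j-1},s_j]$. Almost surely, for all $v$ and $j$, we have $x(v)=s_j$ if and only if $x(v)\in I_j$, if and only if $y(v)\in I_j$. So $x(v)=\pi(y(v))$ for a fixed function $\pi$, and $\iota(I_j)=\kappa(s_j)>0$. Since $y$ is i.i.d., the pairs $(x(v),y(v))$ are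 i.i.d., and the conditional law of $y(v)$ given all of $x$ is $\iota(\,\cdot\mid I_j)$ on $\{x(v)=s_j\}$. But $y(v)$ is a function of $x$, so this law is a point mass, at some $g(s_j)\in I_j\cap A$. With $g(s)=s$ off the atoms of $\kappa$, we get $g(s)\le s$ and $\iota=\sum_j\kappa(s_j)\delta_{g(s_j)}=g_*\kappa$, which is (ii).
\end{proof}

For sufficiency, case (ii) is settled by $\phi(x)(v)=g(x(v))$ if $x(v)$ is an atom of $\kappa$ and $\phi(x)(v)=x(v)$ otherwise. So assume domination and (i), and put $\alpha=s_i$, $\beta=s_{i+1}$, $\bar\alpha=(\alpha,\dots,\alpha)\in A^n$. We need a block coupling in which $\xi^1$ and $\xi^2$ have the same conditional output law. An output shared by both must lie below $\min(\xi^1,\xi^2)=\bar\alpha$. The product of quantile couplings may violate this, by giving an output above $\alpha$ at the coordinate where $\xi^z$ has its $\beta$. We repair it by exchanging these outputs with those of other inputs, namely inputs with at least two $\beta$'s whose output happens to lie below $\bar\alpha$. Condition (i) makes such pairs occur, and for large $n$ they outweigh the pairs to be repaired.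

\begin{lemma}\label{lem:general}
For all large $n$ there is a coupling $(X,Y)$ of $\kappa^n$ and $\iota^n$ with $Y\le X$ such that the conditional laws of $Y$ given $X=\xi^1$ and given $X=\xi^2$ coincide.
\end{lemma}

\begin{proof}
Let $(s,s')=(Q_\kappa(u),Q_\iota(u))$ be the quantile coupling, so $s'\le s$, and let $P$ be the $n$-fold product of its law, a measure on pairs $(X,Y)$. Let $\tau=\kappa(\alpha)>0$ and $\sigma=\mathbb P(s=\beta,\ s'\le\alpha)$. Put $f=\kappa((-\infty,\alpha])$ and $f'=\iota((-\infty,\alpha])$; condition (i) says $f'>f$. As $\alpha<\beta$ are consecutive atoms of $\kappa$, we have $s=\beta$ if and only if $f<u\le f+\kappa(\beta)$, and $s'\le\alpha$ if and only if $u\le f'$. So $\sigma=\min(\kappa(\beta),f'-f)>0$.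

For $z\in\{1,2\}$ let $\mu_z$ and $\lambda_z$ be the restrictions of $P$ to
\begin{align*}
\mathcal M_z&=\{X=\xi^z,\ Y_z>\alpha\},\\
\mathcal L_z&=\{X\in\{\alpha,\beta\}^n,\ X_z=\beta,\ X\text{ has at least two }\beta\text{'s},\ Y\le\bar\alpha\}.
\end{align*}
The mass of $\mu_z$ is $m=(\kappa(\beta)-\sigma)\tau^{n-1}$. For $\lambda_z$, coordinate $z$ contributes $\sigma$; each other coordinate has either $X_j=\alpha$, which forces $Y_j\le\alpha$ and has probability $\tau$, or $X_j=\beta$ and $Y_j\le\alpha$, of probability $\sigma$; and the case in which all of them have $X_j=\alpha$ is excluded. So the mass is $\ell=\sigma\big((\sigma+\tau)^{n-1}-\tau^{n-1}\big)$. Since $\ell/\tau^{n-1}\to\infty$ and $m/\tau^{n-1}\le1$, we have $\ell\ge2m$ and $\ell>0$ for large $n$.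

If $m=0$ let $P'=P$. Otherwise let $\bar\mu_z=\mu_z/m$ and $\bar\lambda_z=\lambda_z/\ell$, write superscripts $X,Y$ for marginals, and let
\[
P'=P-\sum_{z=1}^2\big(\mu_z+m\bar\lambda_z\big)+m\sum_{z=1}^2\big(\delta_{\xi^z}\otimes\bar\lambda_z^Y+\bar\lambda_z^X\otimes\bar\mu_z^Y\big).
\]
\emph{Positivity.} The sets $\mathcal M_1$, $\mathcal M_2$ and $\mathcal L_1\cup\mathcal L_2$ are pairwise disjoint. On $\mathcal M_z$ we subtract exactly $P$, and on $\mathcal L_1\cup\mathcal L_2$ we subtract $\frac m\ell(\lambda_1+\lambda_2)\le\frac{2m}\ell P\le P$. \emph{Marginals.} Since $\mu_z^X=m\delta_{\xi^z}$, for each $z$ the subtracted and the added terms both have $X$-marginal $m\delta_{\xi^z}+m\bar\lambda_z^X$ and $Y$-marginal $m\bar\mu_z^Y+m\bar\lambda_z^Y$. \emph{Monotonicity.} Under $\delta_{\xi^z}\otimes\bar\lambda_z^Y$ we have $Y\le\bar\alpha\le\xi^z=X$. Under $\bar\mu_z$ we have $Y\le\xi^z$ and under $\bar\lambda_z$ we have $X\ge\xi^z$, so $Y\le X$ under $\bar\lambda_z^X\otimes\bar\mu_z^Y$.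

Under $P'$, $X=\xi^z$ forces $Y\le\bar\alpha$. Indeed, what remains of $P$ on $\{X=\xi^z\}$ has $Y_z\le\alpha$ and $Y_j\le X_j=\alpha$ for $j\ne z$; the added term $\delta_{\xi^z}\otimes\bar\lambda_z^Y$ has $Y\le\bar\alpha$; and the other added terms give no mass to $\{X=\xi^z\}$. Let $\nu$ be the $Y$-marginal of the restriction of $P'$ to $\{X\in\{\xi^1,\xi^2\}\}$, and replace this restriction by $\frac12(\delta_{\xi^1}+\delta_{\xi^2})\otimes\nu$. The $Y$-marginal is unchanged. The mass of $\nu$ is $\kappa^n(\xi^1)+\kappa^n(\xi^2)=2\kappa^n(\xi^1)$, so each $\xi^z$ keeps its mass and the $X$-marginal is unchanged. Monotonicity holds because $\nu$ is carried by $\{Y\le\bar\alpha\}$. The conditional law of $Y$ given $X=\xi^z$ is now the normalization of $\nu$ for both $z$.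
\end{proof}

\begin{proof}[Proof of sufficiency in case \textup{(i)}]
Let $k$ realize the single-site quantile coupling and let $\psi_n$ realize the coupling of Lemma~\ref{lem:general}; the words $\xi^1,\xi^2$ have positive probability and the same conditional output law, so $\psi_n(\xi^1,\cdot)=\psi_n(\xi^2,\cdot)$. Proposition~\ref{prop:assembly} gives $\phi$ and $\Psi$, and the proof of Theorem~\ref{thm:alphabets} is complete.
\end{proof}

\section{Two ends, and leaves}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}]
If $T$ has at least three ends, apply Theorem~\ref{thm:main}. Suppose it has fewer. Prolonging an edge in both directions gives a bi-infinite path $L$, with two ends. If some vertex $w$ were not on $L$, the path from the nearest point of $L$ to $w$ could be prolonged beyond $w$ to a ray that meets $L$ only in its first vertex, and this would be a third end. So $T=L=\mathbb Z$. An $\operatorname{Aut}(\mathbb Z)$-equivariant thinning $\phi$ is equivariant under translations, so $H(\kappa)\ge H(\iota)$ by the criterion quoted in the introduction. This fails for $\kappa(1)=9/10$, $\iota(1)=1/2$, where $H(\kappa)<\log2=H(\iota)$.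

For completeness, here is the direction of the criterion that we use. Write $H(\cdot)$ also for the Shannon entropy of a random variable with finitely many values; it is subadditive, additive over independent variables, and does not increase under functions. Let $y=\phi(x)$. Approximating the event $\{y_0=1\}$ by cylinder events, choose $f_m:\{0,1\}^{2m+1}\to\{0,1\}$ with $\varepsilon_m=\mathbb P\big(y_0\ne f_m(x_{-m},\dots,x_m)\big)\to0$. By equivariance and translation invariance of $\kappa^{\mathbb Z}$, the bit $e_i=y_i+f_m(x_{i-m},\dots,x_{i+m})$ equals $1$ with probability $\varepsilon_m$ for every $i$. The word $(y_1,\dots,y_n)$ is a function of $x_{1-m},\dots,x_{n+m}$ and $e_1,\dots,e_n$, so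
\[
nH(\iota)\le(n+2m)H(\kappa)+nH(e_0).
\]
Divide by $n$ and let $n\to\infty$, then $m\to\infty$, noting that $H(e_0)=-\varepsilon_m\log\varepsilon_m-(1-\varepsilon_m)\log(1-\varepsilon_m)\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)}]
Attach two leaves to every vertex of the $3$-regular tree. The result has degrees at most $5$ and infinitely many ends. Let $l_1,l_2$ be the two leaves at one vertex, and let $\gamma$ be the automorphism that swaps them and fixes all other vertices. Let $\phi$ be an equivariant thinning from intensity $p$ to intensity $q$, and let $y=\phi(x)$. If $x(l_1)=x(l_2)$ then $\gamma x=x$, so for almost every such $x$ we have $y=\phi(\gamma x)=\gamma y$, that is, $y(l_1)=y(l_2)$. Hence, up to a null set, $y(l_1)=1$ and $y(l_2)=0$ imply $x(l_1)\ne x(l_2)$, and $x(l_1)=1$ because $y\le x$; so $x(l_1)=1$ and $x(l_2)=0$. Comparing probabilities gives $q(1-q)\le p(1-p)$. This fails for $p=9/10$, $q=1/2$, where it reads $0.25\le0.09$.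
\end{proof}

\begin{thebibliography}{1}
\bibitem{SW} Terry Soo and Amanda Wilkens, \emph{Equivariant thinning over a free group}, arXiv:1702.05168 (2017).
\end{thebibliography}
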